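# Missing colorful faces of Leray complexes, counted in a color-graded quotient ring

## A quotient ring with one block of linear forms per color

Let $N=N_1\sqcup\dots\sqcup N_c$ be a finite set whose elements are colored with $c$ colors. All parts are nonempty and $n_i=|N_i|$. Let $\mathsf K$ be a simplicial complex on $N$. We assume $\emptyset\in\mathsf K$ throughout (otherwise there are no faces at all). We do not assume that every $v\in N$ is a vertex of $\mathsf K$, and we set $\dim\{\emptyset\}=-1$. For $M\subseteq N$, $\mathsf K[M]$ is the induced subcomplex on $M$. Put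
$$r_i=\dim \mathsf K[N_i]+1,$$
the size of the largest face that uses only color $i$.

Fix an infinite field $F$; think of $F=\mathbb Q$. Let $S=F[x_v: v\in N]$ and $V_i=\operatorname{span}\{x_v:v\in N_i\}$. Besides the usual grading by total degree, $S$ has a finer color grading by $\mathbb Z^c$, in which $V_i$ has degree $e_i$, the $i$th standard basis vector. Let $I_{\mathsf K}$ be the Stanley–Reisner ideal, generated by the monomials $\prod_{v\in\sigma}x_v$ with $\sigma\notin\mathsf K$. A monomial lies in $I_{\mathsf K}$ exactly when its support is a non-face. Write $F[\mathsf K]=S/I_{\mathsf K}$.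

Now choose, for each color $i$, a subspace $\Theta_i\subseteq V_i$ of dimension $r_i$. Put $\Theta=\Theta_1+\dots+\Theta_c$ and
$$T=S/(\Theta),\qquad A=S/(I_{\mathsf K}+(\Theta)).$$
Every generator is homogeneous for the color grading, so $T$ and $A$ are color-graded. The talk turns on the ring $A$.

The ring is for counting. Take $c=d+1$ colors and look at color degree $\mathbf 1=(1,\dots,1)$. Call a set with exactly one element of each color colorful.

* $S$ is the tensor product of the symmetric algebras of the $V_i$, so $T=\bigotimes_i \operatorname{Sym}(V_i/\Theta_i)$. Hence $T_{\mathbf 1}=\bigotimes_i V_i/\Theta_i$ has dimension $\prod_i(n_i-r_i)$.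
* $(I_{\mathsf K})_{\mathbf 1}$ has as basis the monomials $x_{v_1}\cdots x_{v_{d+1}}$, $v_i\in N_i$, with $\{v_1,\dots,v_{d+1}\}\notin\mathsf K$. Its dimension is the number of colorful non-faces.
* $A_{\mathbf 1}$ is the cokernel of $(I_{\mathsf K})_{\mathbf 1}\to T_{\mathbf 1}$.

So if $A_{\mathbf 1}=0$, then $\mathsf K$ misses at least $\prod_i(n_i-r_i)$ colorful sets. The rest is about when $A_{\mathbf 1}=0$.

*Example.* Let $d=1$, $N_1=\{a_1,a_2\}$, $N_2=\{b_1,b_2\}$, and let $\mathsf K$ be the path with edges $a_2b_1,\ a_1b_1,\ a_1b_2$. Then $r_1=r_2=1$. Take $\Theta_1$ spanned by $x_{a_1}+x_{a_2}$ and $\Theta_2$ by $x_{b_1}+x_{b_2}$. Then $T=F[x,y]$, where $x_{a_1}\mapsto x$, $x_{a_2}\mapsto -x$, $x_{b_1}\mapsto y$, $x_{b_2}\mapsto -y$. The minimal non-faces $a_1a_2,\ b_1b_2,\ a_2b_2$ map to $-x^2,\ -y^2,\ xy$. So $A=F[x,y]/(x^2,y^2,xy)$ and $A_{(1,1)}=0$. The bound reads: at least $(2-1)(2-1)=1$ missing colorful pair, and indeed exactly one is missing. If we add the edge $a_2b_2$, we get a 4-cycle, $A=F[x,y]/(x^2,y^2)$, and $A_{(1,1)}=F\cdot xy\ne0$. Now nothing is missing, and the bound fails. What separates the two complexes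 is the homology of the 4-cycle.

## Leray complexes and the colorful fractional Helly bound

**Definition (Leray).** $\mathsf K$ is $d$-Leray (over $F$) if $\tilde H_i(\mathsf L;F)=0$ for every induced subcomplex $\mathsf L\le\mathsf K$ and every $i\ge d$. When no field is named, it is $\mathbb Q$.

**Definition (collapsible).** An elementary $d$-collapse removes a face $\tau$ of dimension at most $d-1$ that is contained in a unique maximal face, together with all faces containing $\tau$. $\mathsf K$ is $d$-collapsible if such moves reduce it to the empty complex.

*Example.* The path above is 1-Leray: its induced subcomplexes are forests. It is also 1-collapsible: remove an end vertex with its edge, and repeat. The 4-cycle is not 1-Leray, but it is 2-Leray since it has no 2-faces.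

The geometric source of these notions is the nerve of a finite family of convex sets in $\mathbb R^d$; such complexes are called $d$-representable. For instance, the intervals $[0,1],[1,2],[2,3]$ have as nerve a path on three vertices. Every $d$-representable complex is $d$-collapsible, a fact we quote only for orientation. Every $d$-collapsible complex is $d$-Leray. We shall use this second fact, so here is a proof over an arbitrary field.

*Proof that $d$-collapsible implies $d$-Leray.* Let $\mathsf K\to\mathsf K'$ be an elementary $d$-collapse at $\tau$, with unique maximal face $\sigma\supseteq\tau$. For $W\subseteq N$, if $\tau\not\subseteq W$ then $\mathsf K[W]=\mathsf K'[W]$. If $\tau\subseteq W$, the faces of $\mathsf K[W]$ containing $\tau$ are the sets between $\tau$ and $\sigma\cap W$, so $\mathsf K[W]\to\mathsf K'[W]$ is again an elementary $d$-collapse. It is therefore enough to show that a $d$-collapsible complex has $\tilde H_i=0$ for $i\ge d$. The relative chain complex of $(\mathsf K,\mathsf K')$ has as basis the sets between $\tau$ and $\sigma$. If $\tau\ne\sigma$, it is a shift of the augmented chain complex of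 the full simplex on $\sigma\setminus\tau\neq\emptyset$, which is acyclic. If $\tau=\sigma$, its only homology is in dimension $\dim\tau\le d-1$. So $\tilde H_i(\mathsf K,\mathsf K')=0$ for $i\ge d$. By the exact sequence $\tilde H_i(\mathsf K')\to\tilde H_i(\mathsf K)\to \tilde H_i(\mathsf K,\mathsf K')$, vanishing for $\mathsf K'$ gives vanishing for $\mathsf K$. Induct backward from the empty complex. $\square$

Now fix $c=d+1$. A colorful $d$-face is a face $\{v_1,\dots,v_{d+1}\}$ with $v_i\in N_i$ for all $i$. The question comes from Denys Bulavka, Afshin Goodarzi, Martin Tancer, "Optimal bounds for the colorful fractional Helly theorem", arXiv:2010.15765 (2020). In the language of convex sets: if a proportion $\alpha$ of all colorful $(d+1)$-tuples have a common point, how large a subfamily of a single color must have a common point? For $d$-collapsible $\mathsf K$ it is known that at least $\alpha n_1\cdots n_{d+1}$ colorful $d$-faces force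
$$\dim\mathsf K[N_i]\ge\bigl(1-(1-\alpha)^{1/(d+1)}\bigr)n_i-1\quad\text{for some } i, \tag{1}$$
where $d\ge1$ and $\alpha\in(0,1]$. The conjecture is that the same holds for $d$-Leray complexes. We prove that it does, through a count with no $\alpha$ in it.

**Theorem 1.** Let $d\ge 1$ and let $\mathsf K$ be a $d$-Leray complex with vertex partition $N=N_1\sqcup\dots\sqcup N_{d+1}$, $n_i=|N_i|\ge1$. Put $r_i=\dim\mathsf K[N_i]+1$. Then at least $\prod_i(n_i-r_i)$ of the $n_1\cdots n_{d+1}$ colorful $(d+1)$-sets are not faces of $\mathsf K$.

**Corollary 2 (the conjecture).** If moreover $\mathsf K$ has at least $\alpha n_1\cdots n_{d+1}$ colorful $d$-faces, $\alpha\in(0,1]$, then (1) holds.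

*Proof of Corollary 2 from Theorem 1.* Let $\beta=1-(1-\alpha)^{1/(d+1)}$ and suppose $r_i<\beta n_i$ for all $i$. Then $n_i-r_i>(1-\alpha)^{1/(d+1)}n_i\ge0$ for all $i$. Multiplying, $\prod_i(n_i-r_i)>(1-\alpha)\prod_i n_i$. By Theorem 1, the number of colorful $d$-faces is at most $\prod_i n_i-\prod_i(n_i-r_i)<\alpha\prod_i n_i$, a contradiction. So $r_i\ge\beta n_i$ for some $i$, which is (1). $\square$

## Two colors by hand: 4-cycles and forests

Let $d=1$. We check Theorem 1 directly in two cases.

*All colorful pairs present.* Theorem 1 then says $(n_1-r_1)(n_2-r_2)\le0$, that is, some $N_i$ is a face. By hand: if $v,v'\in N_1$ were non-adjacent and $w,w'\in N_2$ were non-adjacent, then $\mathsf K[\{v,v',w,w'\}]$ would be a 4-cycle with $\tilde H_1\ne0$. So in one color, say $i$, all pairs are edges. If $N_i$ were not a face, a minimal non-face $W\subseteq N_i$ would have $|W|\ge3$, and $\mathsf K[W]$ would be the boundary of a simplex. Its homology in dimension $|W|-2\ge1$ is nonzero, a contradiction.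

*The case $r_1=r_2=1$.* No edge joins two vertices of the same color. Hence there are no 2-faces (three vertices in two colors repeat a color), and $\mathsf K$ is a bipartite graph with $\tilde H_1=0$, a forest. It has at most $n_1+n_2-1$ edges, so at least
$$n_1n_2-n_1-n_2+1=(n_1-1)(n_2-1)$$
colorful pairs are missing. This is exactly Theorem 1, with equality for spanning trees.

Here is what $A$ sees in this second case. Take $\Theta_i$ spanned by $\theta_i=\sum_{v\in N_i}x_v$. The dual space of $A_{(1,1)}$ consists of the functions $a:N_1\times N_2\to F$ that vanish on non-edges and satisfy $\sum_v a(v,w)=0$ for all $w$ and $\sum_w a(v,w)=0$ for all $v$. The chain $\sum a(v,w)[v,w]$ has boundary $\sum a(v,w)([w]-[v])$, which vanishes exactly under these conditions. So $A_{(1,1)}^*$ is the space of 1-cycles of $\mathsf K$, which equals $\tilde H_1(\mathsf K;F)$ because there are no 2-faces. Here the vanishing of $A_{\mathbf 1}$ is the Leray condition. When the $r_i$ are larger, no such direct identification is at hand, and we need a mechanism.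

## Where collapses and regular sequences stop

A natural first approach is induction along a sequence of elementary collapses. For a $d$-Leray complex there may be no first move. Take a triangulation $\mathsf K$ of the real projective plane. It has dimension 2 and $\tilde H_2(\mathsf K;\mathbb Q)=0$, so it has no nonzero rational 2-cycle. Then no subcomplex has one either, and $\mathsf K$ is 2-Leray over $\mathbb Q$. But every edge lies in exactly two triangles. So every face of dimension at most $1$ lies in at least two maximal faces, and no elementary 2-collapse is possible.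

A natural second approach is algebraic. As we recall below, the Leray condition bounds the degrees in the minimal free resolution $G_\bullet$ of $F[\mathsf K]$. If $\Theta$ were spanned by a regular sequence on $F[\mathsf K]$, then $G_\bullet\otimes_S T$ would be a free resolution of $A$ over $T$ with the same degrees, and we would have good control of $A$. But our forms must each use a single color, or the color grading is lost, and in general they are not a regular sequence. In fact there can be too many of them.

*Example.* Let $d=1$, $N_1=\{a\}$, $N_2=\{b\}$, $\mathsf K=\{\emptyset,\{a\},\{b\}\}$. With $x=x_a$, $y=x_b$ we have $F[\mathsf K]=F[x,y]/(xy)$, of Krull dimension 1, while $r_1+r_2=2$ and $\Theta=\operatorname{span}\{x,y\}$. Already $x$ kills the infinite-dimensional space $yF[y]\subset F[\mathsf K]$. The resolution is $0\to S(-2)\xrightarrow{xy}S$. Tensoring with $T=F$ gives $0\to F(-2)\xrightarrow{0}F$, so a homology group $H_1=F(-2)$ appears in homological degree 1.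

So the obstruction consists of the homology groups $H_i$, $i\ge1$, of $G_\bullet\otimes_ST$. What saves us is that whenever $A$ is finite-dimensional, all these $H_i$ are finite-dimensional too, and finite-dimensional modules have no local cohomology in positive degrees. If we chase local cohomology through the complex so that $H_i$ enters only through $H^{i+1}_{\mathfrak m}(H_i)=0$, the failure of exactness does no harm.

So we need two lemmas. The first makes $A$ finite-dimensional with only $r_i$ forms in color $i$, and the second does the chase. Asking for finite-dimensionality is not a loss: $A$ is generated in degree 1, so if $A_e=0$ for some $e$, then $A$ is finite-dimensional.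

## Vandermonde forms in each color

**Lemma 3.** Let $N=N_1\sqcup\dots\sqcup N_c$ and $r_i=\dim\mathsf K[N_i]+1$. There are subspaces $\Theta_i\subseteq V_i$ with $\dim\Theta_i=r_i$ such that $S/(I_{\mathsf K}+(\Theta_1+\dots+\Theta_c))$ is finite-dimensional over $F$.

**Step 1: choose the forms.** We want forms that separate the vertices of every monochromatic face. For each $i$, pick distinct scalars $t_v\in F$ for $v\in N_i$, which is possible since $F$ is infinite. Let $\Theta_i$ be the span of
$$\theta_{i,j}=\sum_{v\in N_i}t_v^{\,j-1}x_v,\qquad j=1,\dots,r_i,$$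
with $t_v^0=1$. For $\sigma\subseteq N_i$ let $\pi_\sigma:V_i\to\operatorname{span}\{x_v:v\in\sigma\}$ be the projection that kills the $x_v$ with $v\notin\sigma$. If $|\sigma|=s\le r_i$, the coefficients of $\pi_\sigma\theta_{i,1},\dots,\pi_\sigma\theta_{i,s}$ form an invertible $s\times s$ Vandermonde matrix. Hence
$$\pi_\sigma(\Theta_i)=\operatorname{span}\{x_v:v\in\sigma\}\quad\text{whenever } \sigma\subseteq N_i,\ |\sigma|\le r_i. \tag{2}$$

**Step 2: the dimension is $r_i$.** Apply (2) to any face of $\mathsf K[N_i]$ of size $r_i$. This gives $\dim\Theta_i\ge r_i$, and $\Theta_i$ is spanned by $r_i$ forms.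

**Step 3: every variable is nilpotent in the quotient.** Let $J=I_{\mathsf K}+(\Theta)$, let $\mathfrak p\supseteq J$ be a prime ideal, and put $\sigma=\{v:x_v\notin\mathfrak p\}$. Since $\mathfrak p$ is prime, $\prod_{v\in\sigma}x_v\notin\mathfrak p$. Thus this monomial is not in $I_{\mathsf K}$, and $\sigma\in\mathsf K$. So $\sigma_i=\sigma\cap N_i$ is a face of $\mathsf K[N_i]$ and $|\sigma_i|\le r_i$. Suppose $v\in\sigma_i$. By (2) there is $\theta\in\Theta_i$ with $\pi_{\sigma_i}\theta=x_v$. Then $\theta-x_v$ is a combination of variables $x_w$ with $w\in N_i\setminus\sigma$, all of which lie in $\mathfrak p$. Since $\theta\in\mathfrak p$, also $x_v\in\mathfrak p$, a contradiction. So $\sigma=\emptyset$, and every $x_v$ lies in every prime containing $J$, that is, in the radical of $J$. For some $q$ all $x_v^q$ lie in $J$, and the finitely many monomials with all exponents below $q$ span $S/J$. $\square$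

## Degrees in the resolution, and Čech cohomology

We recall the textbook facts that the vanishing lemma uses.

**Hochster's formula** (Miller–Sturmfels, *Combinatorial Commutative Algebra*, Cor. 5.12). For all $i,j$,
$$\dim_F\operatorname{Tor}^S_i(F[\mathsf K],F)_j=\sum_{W\subseteq N,\ |W|=j}\dim_F\tilde H^{\,j-i-1}(\mathsf K[W];F).$$

The left side is the number $\beta_{ij}$ of summands $S(-j)$ in step $i$ of the minimal graded free resolution $G_\bullet$ of $F[\mathsf K]$. Here $S(-j)$ is $S$ with its generator placed in degree $j$. The resolution has finite length and finitely generated terms. Over a field, $\tilde H^k$ and $\tilde H_k$ have the same dimension. So if $\mathsf K$ is $d$-Leray, the right side vanishes when $j-i-1\ge d$, and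
$$G_i\cong\bigoplus_jS(-j)^{\beta_{ij}},\qquad \beta_{ij}=0\ \text{ unless } j\le d+i. \tag{3}$$

*Example.* For the 4-cycle, $I_{\mathsf K}=(x_{a_1}x_{a_2},\,x_{b_1}x_{b_2})$ has the resolution $0\to S(-4)\to S(-2)^2\to S$. The term $S(-4)$ has $i=2$, $j=4$ and comes from $W=N$ and $\tilde H^{1}\ne0$. Here $j=4\le d+i$ holds for $d=2$ but not for $d=1$, as it should.

**Local cohomology.** Let $T$ be a polynomial ring over $F$ in $m\ge0$ variables $y_1,\dots,y_m$ of degree 1. For a graded $T$-module $X$, let $H^j(X)$ be the $j$th cohomology of the Čech complex
$$0\to X\to\bigoplus_i X_{y_i}\to\bigoplus_{i<k}X_{y_iy_k}\to\dots\to X_{y_1\cdots y_m}\to0,$$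
with $X$ in position $0$. It is graded. Localization is exact, so a short exact sequence of graded modules gives a long exact sequence of the $H^j$, in each degree $e$ separately. We need three facts.

* (a) $H^j(T)=0$ for $j\ne m$, and $H^m(T)$ lives in degrees $\le -m$. The Čech complex of $T$ is the tensor product over $F$ of the complexes $F[y_i]\to F[y_i,y_i^{-1}]$. Each of these has cohomology only in position 1, spanned by the $y_i^{-a}$ with $a\ge1$. By the Künneth formula, $H^m(T)$ is spanned by the monomials with all $m$ exponents at most $-1$, and the rest vanishes.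
* (b) $H^j(X)=0$ for $j>m$ and every $X$, because the complex stops at position $m$.
* (c) If $X$ is finite-dimensional over $F$, then $H^0(X)=X$ and $H^j(X)=0$ for $j>0$. Each $y_i$ acts nilpotently on $X$, so all the proper localizations are zero.

## Finite-dimensional quotients vanish above degree $d$

**Lemma 4.** Let $\mathsf K$ be $d$-Leray over $F$ and let $\Theta\subseteq S_1$ be a linear subspace such that $A=S/(I_{\mathsf K}+(\Theta))$ is finite-dimensional over $F$. Then $A_e=0$ for all $e>d$.

**Step 1: set up the complex over $T$.** The purpose is to fix names. $T=S/(\Theta)$ is a polynomial ring in $m=\dim S_1-\dim\Theta$ variables. Let $\bar G_\bullet=G_\bullet\otimes_ST$, with cycles $Z_i$, boundaries $B_i\subseteq Z_i$ (the image of $\bar G_{i+1}$) and homology $H_i=Z_i/B_i$. Then $H_i=\operatorname{Tor}^S_i(F[\mathsf K],T)$ and $H_0=F[\mathsf K]\otimes_ST=A$. By (3), $\bar G_i$ is a direct sum of modules $T(-b)$ with $b\le d+i$.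

**Step 2: all the homology is finite-dimensional.** This is where the hypothesis on $A$ is used. $H_i$ is a subquotient of the finitely generated module $\bar G_i$, so it is finitely generated. An element of $I_{\mathsf K}$ acts as zero on $F[\mathsf K]$, hence on $\operatorname{Tor}^S_i(F[\mathsf K],T)$. In the same way an element of $\Theta$ acts as zero on $T$, hence on this Tor. So $H_i$ is a finitely generated module over $A$, and $\dim_FH_i<\infty$. By (c), $H^j(H_i)=0$ for all $j>0$.

**Step 3: the free modules contribute nothing on the diagonal.** Fix $e>d$ from now on. We claim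
$$H^j(\bar G_j)_e=0\quad\text{for all } j\ge0. \tag{4}$$
For $j\ne m$ this is (a). For $j=m$, $\bar G_m$ is a sum of modules $T(-b)$ with $b\le d+m$. By (a), $H^m(T(-b))_e=H^m(T)_{e-b}$ is nonzero only if $e-b\le-m$, that is, $e\le b-m\le d$. This is excluded.

**Step 4: descend along the diagonal.** We claim
$$H^j(B_{j-1})_e=0\quad\text{for all } j\ge1. \tag{5}$$
For $j>m$ this is (b). Let $1\le j\le m$ and suppose (5) holds for $j+1$, that is, $H^{j+1}(B_j)_e=0$. The short exact sequences
$$0\to B_j\to Z_j\to H_j\to0,\qquad 0\to Z_j\to\bar G_j\to B_{j-1}\to0$$
give the exact sequences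
$$H^{j+1}(B_j)_e\to H^{j+1}(Z_j)_e\to H^{j+1}(H_j)_e,\qquad H^j(\bar G_j)_e\to H^j(B_{j-1})_e\to H^{j+1}(Z_j)_e.$$
In the first sequence the left term is zero by induction and the right term is zero by Step 2, so $H^{j+1}(Z_j)_e=0$. In the second sequence the left term is zero by (4) and the right term has just been shown to be zero. So $H^j(B_{j-1})_e=0$.

**Step 5: read off $A_e$.** From $0\to B_0\to\bar G_0\to A\to0$ we get the exact sequence
$$H^0(\bar G_0)_e\to H^0(A)_e\to H^1(B_0)_e.$$
The left term vanishes by (4) with $j=0$ and the right term by (5) with $j=1$. Since $A$ is finite-dimensional, $A_e=H^0(A)_e=0$ by (c). $\square$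

Note how the non-exactness entered. Each $H_j$ with $j\ge1$ appeared only in cohomological position $j+1>0$, where a finite-dimensional module has nothing.

## The count in color degree $(1,\dots,1)$

**Proof of Theorem 1.** Let $F=\mathbb Q$ and $c=d+1$. Take $\Theta_i$ from Lemma 3, and let $\Theta$, $T$, $A$ be as in the first section. Then $A$ is finite-dimensional, and Lemma 4 gives $A_{d+1}=0$. The component $A_{\mathbf 1}$ lies in total degree $d+1$, so $A_{\mathbf 1}=0$, and $(I_{\mathsf K})_{\mathbf 1}\to T_{\mathbf 1}$ is surjective. The source has dimension equal to the number of colorful non-faces, and the target has dimension $\prod_i(n_i-r_i)$. $\square$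

With the deduction given earlier, this proves Corollary 2, so the conjecture holds.

## Arbitrary color types and the problem of repeated variables

Now let $N=N_1\sqcup\dots\sqcup N_c$ with $c\ge1$ and all parts nonempty, and let $k=(k_1,\dots,k_c)$ be positive integers with $k_1+\dots+k_c=d+1$. A set $\sigma\subseteq N$ has type $k$ if $|\sigma\cap N_i|=k_i$ for all $i$.

**Theorem 5.** Let $\mathsf K$ be $d$-Leray (over any fixed field $F$), $d\ge1$, and $r_i=\dim\mathsf K[N_i]+1$. If $\mathsf K$ has at least one face of type $k$, then the number of type-$k$ subsets that are not faces is at least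
$$\prod_{i=1}^c\binom{n_i-r_i+k_i-1}{k_i}. \tag{6}$$

(i) For all integers $1\le k_i\le r_i\le n_i$ with $\sum k_i=d+1$ there is a $d$-collapsible (hence $d$-Leray) complex attaining equality.

(ii) If $\mathsf K$ has at least $\alpha\prod_i\binom{n_i}{k_i}$ faces of type $k$, where $\alpha\in(0,1]$ and $n_i\ge k_i$, then $\prod_i(1-r_i/n_i)^{k_i}\le1-\alpha$. In particular $\dim\mathsf K[N_i]\ge(1-(1-\alpha)^{1/(d+1)})n_i-1$ for some $i$.

(iii) For every $k$ and $\alpha$, the constant $1-(1-\alpha)^{1/(d+1)}$ in (ii) cannot be increased, even for $d$-collapsible complexes.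

For $c=d+1$ and $k=\mathbf 1$, (6) is the bound of Theorem 1, which is trivial if there is no colorful face, and (ii) is Corollary 2. For $c=1$, $k=(d+1)$ we get the classical one-color statement.

*The hypothesis of a type-$k$ face matters.* Let $c=1$, $d=1$, $k=(2)$ and $\mathsf K=\{\emptyset\}$. This complex is 1-Leray, $r_1=0$, and (6) would claim $\binom{n_1+1}{2}$ missing pairs out of only $\binom{n_1}2$.

The obvious plan is to repeat the proof of Theorem 1 in color degree $k$. It stops at one point: $(I_{\mathsf K})_k$ may now contain non-squarefree monomials, which correspond to no type-$k$ set.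

*Example.* Let $c=1$, $d=1$, $k=(2)$, $N=\{u,v,w\}$, and let $\mathsf K$ consist of $\{u,v\}$ and its subsets. The missing pairs are $uw$ and $vw$, but $(I_{\mathsf K})_2$ has the three basis elements $x_ux_w,\ x_vx_w,\ x_w^2$. If we declare $w$ to be a vertex, $x_w^2$ leaves the ideal, and the faces of size 2 and $r_1=2$ do not change.

The remedy in general is to add all small faces that do not raise any $r_i$.

**Step 1: enlarge the field and record $r_i\ge k_i$.** Homology over a larger field is obtained by extending scalars, so the Leray condition persists, and we may assume $F$ infinite. The intersection of a type-$k$ face with $N_i$ is a face of size $k_i$, so $r_i\ge k_i$ for all $i$.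

**Step 2: add small faces.** Let
$$\Sigma=\{\sigma\subseteq N:\ |\sigma|\le d,\ |\sigma\cap N_i|\le r_i\text{ for all }i\},\qquad \mathsf K'=\mathsf K\cup\Sigma.$$
Both $\mathsf K$ and $\Sigma$ are closed under taking subsets, so $\mathsf K'$ is a simplicial complex. We check that nothing relevant has changed.

* The faces of dimension $\ge d$ are the same in $\mathsf K'$ and $\mathsf K$. So for each $W\subseteq N$ and $j\ge d$, the $j$- and $(j+1)$-chains of $\mathsf K'[W]$ and $\mathsf K[W]$ agree, with the same boundary formula. Hence the $j$-cycles and $j$-boundaries agree, and $\tilde H_j(\mathsf K'[W])=\tilde H_j(\mathsf K[W])=0$. So $\mathsf K'$ is $d$-Leray.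
* A set of $\Sigma$ inside $N_i$ has at most $r_i$ elements, so $\dim\mathsf K'[N_i]+1=r_i$.
* Type-$k$ sets have size $d+1$, so $\mathsf K'$ and $\mathsf K$ have the same type-$k$ faces.

**Step 3: only squarefree monomials remain in degree $k$.** A non-squarefree monomial of color degree $k$ has total degree $d+1$. Its support $\sigma$ satisfies $|\sigma|\le d$ and $|\sigma\cap N_i|\le k_i\le r_i$. So $\sigma\in\Sigma$, and the monomial is not in $I_{\mathsf K'}$. Therefore $(I_{\mathsf K'})_k$ has as basis exactly the squarefree monomials of the type-$k$ non-faces.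

**Step 4: count.** Apply Lemmas 3 and 4 to $\mathsf K'$. We get $A_{d+1}=0$, hence $A_k=0$, and $(I_{\mathsf K'})_k\to T_k$ is surjective. Since $T=\bigotimes_i\operatorname{Sym}(V_i/\Theta_i)$ and $\dim V_i/\Theta_i=n_i-r_i$,
$$\dim T_k=\prod_i\dim\operatorname{Sym}^{k_i}(V_i/\Theta_i)=\prod_i\binom{n_i-r_i+k_i-1}{k_i}.$$
This proves the bound (6). $\square$

## Complexes attaining equality

We prove part (i). Let $1\le k_i\le r_i\le n_i$ with $\sum k_i=d+1$.

**Step 1: the construction.** Choose $R_i\subseteq N_i$ with $|R_i|=r_i-k_i$, and put $P_i=N_i\setminus R_i$, so that $|P_i|=n_i-r_i+k_i\ge k_i$. Pick $b_i\in P_i$ and let $R=\bigcup_iR_i$. Let $D$ consist of all $\sigma\subseteq\bigcup_iP_i$ with $|\sigma\cap P_i|\le k_i$ for all $i$, except those of type $k$ that contain no $b_i$. The omitted sets are maximal among the sets allowed by the inequalities, so $D$ is a simplicial complex. Put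
$$\mathsf K=\{\sigma\subseteq N:\ \sigma\setminus R\in D\}=2^R*D.$$

*Example.* For $d=1$, $k=(1,1)$, $r=(1,1)$ we have $R=\emptyset$, and $D$ is the graph on $N$ whose edges are the colorful pairs that contain $b_1$ or $b_2$. It is a tree with $n_1+n_2-1$ edges, as in the forest case above.

**Step 2: the dimensions are right.** $D[P_i]$ has no face of size larger than $k_i$. It has one of size $k_i$: if $c\ge2$, then $k_i\le d$, so no $k_i$-subset of $P_i$ has type $k$ and none is omitted; if $c=1$, take a $(d+1)$-subset of $P_1$ containing $b_1$. Hence $\dim\mathsf K[N_i]+1=(r_i-k_i)+k_i=r_i$.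

**Step 3: the count is right.** Let $\sigma$ have type $k$. Then $|\sigma\cap P_i|\le k_i$ for all $i$, so $\sigma\notin\mathsf K$ if and only if $\sigma\setminus R$ is an omitted set. In that case $\sigma\setminus R$ has type $k$, so $\sigma\cap R=\emptyset$. So the type-$k$ non-faces are exactly the omitted sets, and there are
$$\prod_i\binom{|P_i|-1}{k_i}=\prod_i\binom{n_i-r_i+k_i-1}{k_i}$$
of them. There is also a type-$k$ face, namely any type-$k$ subset of $\bigcup_iP_i$ containing $b_1$. So the hypothesis of the theorem holds.

**Step 4: collapse the $d$-faces of $D$.** A face of $D$ has at most $\sum k_i=d+1$ elements, with equality only for type $k$. For a $d$-face $\sigma$ of $D$ let $B(\sigma)=\{i:b_i\in\sigma\}$, which is nonempty. Process the $d$-faces in order of nondecreasing $|B(\sigma)|$. When $\sigma$ is reached, choose $i\in B(\sigma)$ and let $\tau=\sigma\setminus\{b_i\}$, of dimension $d-1$. A face of $D$ properly containing $\tau$ has type $k$, so it is $\sigma$ or $\tau\cup\{v\}$ with $v\in P_i\setminus\sigma$. In the second case $v\neq b_i$, so $B(\tau\cup\{v\})=B(\sigma)\setminus\{i\}$. This set is smaller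 than $B(\sigma)$, so either it is empty and $\tau\cup\{v\}$ is not in $D$, or $\tau\cup\{v\}$ has already been removed. Hence $\sigma$ is currently the unique maximal face containing $\tau$, and removing $\tau$ and $\sigma$ is an elementary $d$-collapse. It removes no other $d$-face, so every $d$-face is still present when its turn comes.

**Step 5: finish $D$.** Once all $d$-faces are gone, every face has dimension at most $d-1$. A maximal face $\tau$ is contained in a unique maximal face, itself, so we may remove maximal faces one at a time until only $\{\emptyset\}$ remains.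

**Step 6: lift to $2^R*D$.** Suppose $D'\to D'\setminus\{\rho:\rho\supseteq\tau\}$ is one of the steps above, with unique maximal face $\sigma\supseteq\tau$. The maximal faces of $2^R*D'$ are the sets $R\cup\sigma'$ with $\sigma'$ maximal in $D'$. Since $\tau\cap R=\emptyset$, the only one containing $\tau$ is $R\cup\sigma$. Removing all faces containing $\tau$ leaves $2^R*(D'\setminus\{\rho:\rho\supseteq\tau\})$. So each step lifts to an elementary $d$-collapse, and we arrive at $2^R*\{\emptyset\}=2^R$. In the full simplex on a nonempty set, each vertex is a face of dimension $0\le d-1$ lying in a unique maximal face, so we may delete the vertices of $R$ one at a time. What is left is $\{\emptyset\}$; if the void complex is wanted, remove $\emptyset$, a face of dimension $-1$ in a unique maximal face. So $\mathsf K$ is $d$-collapsible, hence $d$-Leray. $\square$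

## From the exact count to the optimal constant

**Proof of (ii).** The aim is to compare (6) with the number of all type-$k$ sets. Since $\alpha>0$ and $n_i\ge k_i$, there is a type-$k$ face, and (6) applies. Moreover
$$\binom{n_i-r_i+k_i-1}{k_i}\Big/\binom{n_i}{k_i}=\prod_{j=0}^{k_i-1}\frac{n_i-r_i+j}{n_i-j}\ \ge\ \Bigl(\frac{n_i-r_i}{n_i}\Bigr)^{k_i}, \tag{7}$$
because each numerator is at least $n_i-r_i\ge0$ and each denominator is positive and at most $n_i$. So the proportion of type-$k$ sets that are non-faces is at least $\prod_i(1-r_i/n_i)^{k_i}$. By hypothesis it is at most $1-\alpha$, and the first claim follows. For the second, suppose $r_i<(1-(1-\alpha)^{1/(d+1)})n_i$ for all $i$. Then $1-r_i/n_i>(1-\alpha)^{1/(d+1)}\ge0$ for all $i$, and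
$$\prod_i(1-r_i/n_i)^{k_i}>(1-\alpha)^{\sum_ik_i/(d+1)}=1-\alpha,$$
a contradiction. $\square$

**Proof of (iii).** Let $\beta_0=1-(1-\alpha)^{1/(d+1)}$. If $\alpha=1$, then $\beta_0=1$. The full simplex on $N$ (with $n_i\ge k_i$) is $d$-collapsible and satisfies the hypothesis, and $\dim\mathsf K[N_i]\le n_i-1$ always. So no constant above 1 is possible.

Let $\alpha<1$, so $0<\beta_0<1$. Given $\beta>\beta_0$, we construct a complex for which the conclusion with $\beta$ fails. Pick $\beta'$ with $\beta_0<\beta'<\min(\beta,1)$. Take $n_i=n$ and $r_i=\lceil\beta'n\rceil$ for all $i$, with $n$ so large that $k_i\le r_i\le n$, and let $\mathsf K$ be the complex from (i). By Step 3 of its construction and the equality in (7), its proportion of type-$k$ non-faces is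
$$\prod_i\prod_{j=0}^{k_i-1}\frac{n-\lceil\beta'n\rceil+j}{n-j}\ \longrightarrow\ \prod_i(1-\beta')^{k_i}=(1-\beta')^{d+1}<(1-\beta_0)^{d+1}=1-\alpha\qquad(n\to\infty).$$
So for large $n$ the complex has at least $\alpha\prod_i\binom n{k_i}$ faces of type $k$. On the other hand, as soon as $(\beta-\beta')n\ge1$,
$$\dim\mathsf K[N_i]=\lceil\beta'n\rceil-1<\beta'n\le\beta n-1\quad\text{for every } i.$$
Hence $\beta_0$ cannot be replaced by $\beta$. $\square$
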